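# Pinching harmonic cones and the blow-up sets of complementary NTA domains

## 1. A family of cubics in $\mathbb R^4$ whose negative sets pinch

Write $x=(x',x_4)\in\mathbb R^3\times\mathbb R$. Let $q$ be a homogeneous harmonic cubic in three variables such that $\{q>0\}$ and $\{q<0\}$ are connected and $\nabla q\ne 0$ on $\{q=0\}\setminus\{0\}$ (Section 4 builds one). Let $\ell(y)=a_1y_1^2+a_2y_2^2-a_3y_3^2$ with $a_i>0$ and $a_1+a_2=a_3$, in general position with respect to $q$. The object of this lecture is the arc
$$p_\lambda(x)=q(x')+\lambda\,x_4\,\ell(x')+\lambda^4\,(x_4^3-x_4|x'|^2),\qquad 0\le\lambda\le\lambda_0. \tag{1.1}$$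
Every $p_\lambda$ is a harmonic cubic: $\Delta(x_4\ell)=x_4\Delta\ell=0$ and $\Delta(x_4^3-x_4|x'|^2)=6x_4-6x_4=0$.

Look at the cone $\{p_\lambda=0\}$ near the axis $\mathbb Re_4$. By homogeneity $p_\lambda(x)=x_4^3f_\lambda(x'/x_4)$ with $f_\lambda(y)=q(y)+\lambda\ell(y)+\lambda^4(1-|y|^2)$. At distance about $\lambda$ from the axis the first two terms balance:
$$\lambda^{-3}f_\lambda(\lambda z)=q(z)+\ell(z)+\lambda(1-\lambda^2|z|^2).$$
Go closer, to distance $\lambda\eta$, with the coupling $\lambda=\eta^3$:
$$\lambda^{-3}\eta^{-2}f_\lambda(\lambda\eta z)=\ell(z)+\eta\, q(z)+\eta\,(1-\lambda^2\eta^2|z|^2). \tag{1.2}$$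
As $\eta\to0$ this tends to $\ell$. The set $\{\ell<0\}$ consists of two opposite solid cones around the $z_3$-axis. In (1.2) their common tip is cut off, since the value at $z=0$ is $\eta>0$. So the points $\pm\lambda\eta e_3$ (at height $x_4=1$) are $2\lambda\eta$ apart, each has a ball of radius comparable to $\lambda\eta$ around it inside $\{p_\lambda<0\}$, and yet a path in $\{p_\lambda<0\}$ from one to the other must leave the ball of radius $\Lambda\lambda\eta$, for any prescribed $\Lambda$, once $\eta$ is small. The set $\{p_\lambda<0\}$ is connected, but only through a detour that is very long compared with $\lambda\eta$.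

What is this for? Each $p_\lambda$, including $p_0=q(x')$, will turn out to be a perfectly good two-sided cone, with both sides "non-tangentially accessible". But the constants in that property are not bounded as $\lambda\to0$. On the other hand, all blow-ups of one fixed domain at one point inherit the constants of that domain. So no domain can have all the cones $\{p_\lambda=0\}$ as blow-ups at one point. This answers, negatively, a question that we now state precisely.

## 2. Blow-ups, NTA pairs, and the statements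

**Definition (excess, Attouch–Wets convergence).** For nonempty $S,T\subset\mathbb R^n$ let $\mathrm{excess}(S,T)=\sup_{s\in S}\inf_{t\in T}|s-t|$, and $\mathrm{excess}(\emptyset,T)=0$. Closed sets $A_j$ converge to a closed set $A$ if for every ball $B$
$$\max\{\mathrm{excess}(A_j\cap B,A),\ \mathrm{excess}(A\cap B,A_j)\}\to0 .$$

For example $\{0,je_1\}\to\{0\}$: what escapes to infinity is ignored, because it leaves every fixed ball.

**Definition (tangent sets).** For $Q\in\partial\Omega$, $\mathrm{Tan}(\partial\Omega,Q)$ is the set of all closed $T$ for which there are $r_j\to0$ with $(\partial\Omega-Q)/r_j\to T$.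

For example, if $\Sigma$ is a closed cone then $\Sigma/r=\Sigma$, so $\mathrm{Tan}(\Sigma,0)=\{\Sigma\}$.

**Definition (NTA, Jerison–Kenig).** Let $\delta(X)=\mathrm{dist}(X,\partial\Omega)$. A domain (connected open set) $\Omega$ is NTA if there are $M\ge1$, $R\in(0,\infty]$ and a function $N(\cdot)$ such that two conditions hold. *Corkscrews*: for $Z\in\partial\Omega$ and $0<r<R$, both $\Omega\cap B(Z,r)$ and $(\mathbb R^n\setminus\overline\Omega)\cap B(Z,r)$ contain a ball of radius $r/M$. *Harnack chains*: if $\delta(X_1),\delta(X_2)\ge\varepsilon$ and $|X_1-X_2|\le A\varepsilon$, then $X_1$ and $X_2$ are joined by a chain of at most $N(A)$ consecutively intersecting balls $B\subset\Omega$ with $M^{-1}\mathrm{diam}\,B\le\mathrm{dist}(B,\partial\Omega)\le M\,\mathrm{diam}\,B$. If $R=\infty$ is allowed we say that $\Omega$ is NTA *at all scales*.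

The negative part below uses this only near $Q$ and at small scales. All the domains we construct are NTA at all scales.

Two examples. A half space is NTA at all scales. The cylinder $D=B^{n-1}\times\mathbb R$, with $B^{n-1}$ the unit ball, is NTA with a finite $R$ only. Corkscrews exist for small $r$ but not for large $r$. Chains exist because $D$ is convex: $\delta$ is concave, so $\delta\ge\varepsilon$ on $[X_1,X_2]$, and at most $4A+2$ balls $B(x,\delta(x)/4)$ with centers spaced by at most $\varepsilon/4$ suffice.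

**Setup of the question.** $\Omega^+=\Omega$ and $\Omega^-=\mathbb R^n\setminus\overline\Omega$ are complementary unbounded domains with common boundary, both NTA; $\omega^\pm$ are their harmonic measures, with finite poles or with poles at infinity; $\omega^+\ll\omega^-\ll\omega^+$; and $h=d\omega^-/d\omega^+$. For a polynomial $p$ put $\Sigma_p=\{p=0\}$ and $\Omega_p^\pm=\{\pm p>0\}$. Let $\mathcal H_d=\mathcal H_d(\mathbb R^n)$ be the space of homogeneous harmonic polynomials of degree $d$ (with $0$), and let $\mathscr H_{n,d}$ be the set of degree $d$ homogeneous harmonic $p$ for which $\Omega_p^\pm$ are NTA, with the topology of the finite-dimensional space of polynomials.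

If $\log h\in C(\partial\Omega)$, it is a known fact that every blow-up of $\partial\Omega$ is $\Sigma_p$ for a homogeneous harmonic $p$ whose degree depends only on the point; and $\mathrm{Tan}(\Sigma,Q)$ is always closed and connected. (We will not use these facts.) They lead to the question whether this is the only restriction.

**Question.** For each $n\ge3$, $d\ge2$ and each nonempty compact connected $C\subset\mathscr H_{n,d}$, are there complementary NTA domains with $\log h\in C(\partial\Omega)$ and a point $Q\in\partial\Omega$ with $\mathrm{Tan}(\partial\Omega,Q)=\{\Sigma_p:p\in C\}$? (If $\mathscr H_{n,d}=\emptyset$, the statement for $(n,d)$ holds vacuously.)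

Let
$$\mathscr R_{n,d}=\{p\in\mathcal H_d\setminus\{0\}:\ \nabla p\ne0\text{ on }\Sigma_p\setminus\{0\},\ \Omega_p^\pm\text{ connected}\}.$$

**Theorem 1.** Let $n\ge4$, $d\ge3$. There is a polynomial arc $C=\{p_\lambda:0\le\lambda\le\lambda_0\}\subset\mathscr H_{n,d}$ (compact, connected) such that for *no* pair of complementary NTA domains $\Omega^\pm$ (with no hypothesis on harmonic measure) and no $Q\in\partial\Omega$ does $\mathrm{Tan}(\partial\Omega,Q)\supset\{\Sigma_p:p\in C\}$ hold. Hence the answer to the Question is negative.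

**Theorem 2.** Let $C\ne\emptyset$ be compact and connected, with either (i) $n\ge3$, $d\ge2$, $C\subset\mathscr R_{n,d}$, or (ii) $n\ge4$, $d=2$, $C\subset\mathscr H_{n,2}$. Then there are complementary unbounded NTA domains, with poles at infinity, with $\log h\in C(\partial\Omega)$ and $\mathrm{Tan}(\partial\Omega,0)=\{\Sigma_p:p\in C\}$. Moreover $\mathscr R_{n,d}\subset\mathscr H_{n,d}$ and $\mathscr H_{3,d}=\mathscr R_{3,d}$.

**Corollary.** For $n\ge3$, $d\ge2$, the statement in the Question is true for the pair $(n,d)$ if and only if $n=3$ or $d=2$.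

**Poles at infinity.** Let $\Omega$ be an unbounded domain that is NTA at all scales. There is a positive harmonic function $u$ in $\Omega$, continuous on $\overline\Omega$ and zero on $\partial\Omega$; it is unique up to a factor and is called the Green function with pole at infinity. Extend it by $0$. The harmonic measure with pole at infinity is given by
$$\int\phi\,d\omega=\int u\,\Delta\phi,\qquad\phi\in C_c^\infty(\mathbb R^n),$$
and it is doubling on $\partial\Omega$ (Kenig–Toro, Ann. of Math. 150 (1999), Section 3). "At all scales" matters here: in the cylinder $D$ above, both functions $e^{\pm\sqrt{\lambda_1}x_n}\varphi_1(x')$, with $\varphi_1$ and $\lambda_1$ the first Dirichlet eigenfunction and eigenvalue of $B^{n-1}$, are positive, harmonic, and zero on $\partial D$.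

**The simplest case: one point.** Let $C=\{p\}$ with $p\in\mathscr H_{n,d}$. Take $\Omega^\pm=\Omega_p^\pm$ and $Q=0$. A nonzero harmonic function with a zero takes both signs near it, so $\Sigma_p$ is the common boundary; since $\Omega_p^\pm$ are cones, dilation shows that they are NTA at all scales. The Green functions are $u^\pm=p^\pm=\max(\pm p,0)$, and $\int u^+\Delta\phi-\int u^-\Delta\phi=\int p\,\Delta\phi=0$, so $\omega^+=\omega^-$ and $h\equiv1$. And $\mathrm{Tan}(\Sigma_p,0)=\{\Sigma_p\}$.

**Rolling slowly along $C$, and where this stops.** For a larger $C$ a sensible first try is to let the cone change slowly with the scale: with $\tau=\log(1/|x|)$ and $\theta=x/|x|$ set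
$$F(x)=|x|^d\,p(\tau)(\theta),\qquad \Omega^\pm=\{\pm F>0\},$$
where $\tau\mapsto p(\tau)$ wanders through a neighborhood of $C$ more and more slowly, visiting near every point of $C$ again and again. Any limit of rescalings of $F$ is then a single $p\in C$. Each $\Omega_p^\pm$ is NTA and $C$ is compact, so one expects $\{\pm F>0\}$ to be NTA. This is exactly where the argument stops: compactness of $C$ gives uniform NTA constants only if the constants are locally bounded on $\mathscr H_{n,d}$, and along (1.1) they are not. In the situations of Theorem 2 they are. Then a second difficulty appears. The ratio of $u^-$ to $u^+$ at scale $e^{-\tau}$ drifts when $p(\tau)$ moves, by an amount that we can only bound by the length of the path; if $C$ has two points, a path that returns to both infinitely often has infinite length. So $h$ need not converge at $0$, and a correction must be built in.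

Sections 3–6 prove Theorem 1; Sections 7–12 prove Theorem 2 and the Corollary.

## 3. What blow-ups inherit, and a rescaling test for NTA

The first lemma is the only property of NTA domains that the negative result needs: a *local* connectivity, with a uniform constant, passes to every blow-up.

**Lemma 3.1 (blow-ups).** Let $\Omega^\pm$ be complementary NTA domains, $Q\in\partial\Omega$. For every $A\ge1$ there is $\Lambda\ge1$ such that: if $(\partial\Omega-Q)/r_j\to T$ with $r_j\to0$, if $X_1,X_2\notin T$ lie, for infinitely many $j$, in the same one of the sets $(\Omega^\pm-Q)/r_j$, and if $\mathrm{dist}(X_l,T)\ge\varepsilon$, $\mathrm{dist}(X_1,T)\le A\varepsilon$, $|X_1-X_2|\le A\varepsilon$, then $X_1,X_2$ are joined by a curve in $B(X_1,\Lambda\varepsilon)\setminus T$.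

*Proof.* Pass to a subsequence on which the sign $\bullet$ is constant and put $\Omega_j=(\Omega^\bullet-Q)/r_j$, $\delta_j=\mathrm{dist}(\cdot,\partial\Omega_j)$. Since $\partial\Omega_j\to T$, $\delta_j(X_l)\to\mathrm{dist}(X_l,T)$, so for large $j$ we have $\delta_j(X_l)\ge\varepsilon/2$ and $\delta_j(X_1)\le2A\varepsilon$. The constants $M,N(\cdot)$ do not change under dilation. As $|X_1-X_2|\le2A(\varepsilon/2)$, there is a chain $B_1,\dots,B_N$ in $\Omega_j$ with $X_1\in B_1$, $X_2\in B_N$, $N\le N(2A)$.

We claim that all the diameters are comparable to $\varepsilon$. First, $\mathrm{diam}B_1\le M\,\mathrm{dist}(B_1,\partial\Omega_j)\le M\delta_j(X_1)\le2AM\varepsilon$, and $\varepsilon/2\le\delta_j(X_1)\le\mathrm{diam}B_1+\mathrm{dist}(B_1,\partial\Omega_j)\le(M+1)\mathrm{diam}B_1$. Next, at a common point $x$ of $B_i$ and $B_{i+1}$,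
$$\mathrm{diam}B_{i+1}\le M\,\mathrm{dist}(B_{i+1},\partial\Omega_j)\le M\delta_j(x)\le M(M+1)\,\mathrm{diam}B_i,$$
and the same with $i,i+1$ exchanged. Since $N\le N(2A)$, the claim follows, with constants depending only on $A,M,N(2A)$. Now join $X_1$ to a point of $B_1\cap B_2$ inside $B_1$, then to a point of $B_2\cap B_3$ inside $B_2$, and so on to $X_2$. This polygonal curve lies in $B(X_1,\Lambda\varepsilon)$ at distance at least $\varepsilon/\Lambda$ from $\partial\Omega_j$, with $\Lambda=\Lambda(A,M,N(2A))$. For large $j$ each point of $T\cap B(X_1,2\Lambda\varepsilon)$ is within $\varepsilon/(2\Lambda)$ of $\partial\Omega_j$. So the curve contains no point of $T$. $\square$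

**Lemma 3.2 (zero sets).** If $f_i\to P$ locally uniformly on $\mathbb R^n$, $f_i$ continuous, $P\not\equiv0$ harmonic and $P(0)=0$, then $\{f_i=0\}\to\Sigma_P$ in the Attouch–Wets sense.

*Proof.* First recall: *$P$ takes both signs in every ball centered at one of its zeros*. Otherwise, by the mean value property, $P\equiv0$ in that ball, hence everywhere by unique continuation. Let $B$ be a ball and $s>0$. On the compact set $\{x\in\overline B:\mathrm{dist}(x,\Sigma_P)\ge s\}$, $|P|$ is bounded below, so $f_i\ne0$ there for large $i$: zeros of $f_i$ in $B$ are within $s$ of $\Sigma_P$. For $z\in\Sigma_P\cap\overline B$ both $\max_{\overline B(z,s)}P$ and $-\min_{\overline B(z,s)}P$ are positive and continuous in $z$, hence bounded below by compactness. So for large $i$, uniformly in $z$, $f_i$ takes both signs in $\overline B(z,s)$ and has a zero there. $\square$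

**Example (why the last term in (1.1) is there).** Let $p=q(x')+\lambda x_4\ell(x')$, $\lambda>0$, in $\mathbb R^4$. Then $\rho^{-2}p(e_4+\rho y)\to\lambda\ell(y')$ as $\rho\to0$, so by Lemma 3.2 $(\Sigma_p-e_4)/\rho\to\Sigma_\ell\times\mathbb R$. The points $\pm e_3$ lie in $(\Omega_p^--e_4)/\rho$ for small $\rho$. If $\Omega_p^\pm$ were NTA, Lemma 3.1 would join $e_3$ to $-e_3$ off $\Sigma_\ell\times\mathbb R$, that is, inside $\{\ell<0\}\times\mathbb R$; but $\ell\ge0$ on $\{z_3=0\}$. So $p\notin\mathscr H_{4,3}$. The term $\lambda^4(x_4^3-x_4|x'|^2)$ removes the critical zero $e_4$.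

Now a test for NTA. We will need it for single cones and, with uniform constants, for families.

**Definition (good families).** Let $\mathcal G_1\supset\mathcal G_2\supset\cdots$ be nonempty sets of continuous functions $\mathbb R^n\to\mathbb R$ with nonempty zero sets. The family is *good* if for all $k_i\to\infty$, $F_i\in\mathcal G_{k_i}$, $Z_i\in\{F_i=0\}$, $\rho_i>0$ there are, along a subsequence, $N_i>0$ with
$$F_i(Z_i+\rho_i\,\cdot)/N_i\to P\quad\text{locally uniformly},$$
where $P\not\equiv0$ is harmonic on $\mathbb R^n$, $P(0)=0$, and $\{P>0\}$, $\{P<0\}$ are connected. A function $F$ is good if the constant family $\mathcal G_i=\{F\}$ is.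

For example $F(x)=x_1$ is good: $F(Z+\rho y)/\rho=y_1$ for every zero $Z$. The function $F(x)=x_1x_2$ is not: with $Z=0$ the only limits are positive multiples of $y_1y_2$, whose positive set is disconnected.

**Lemma 3.3.** If $(\mathcal G_i)$ is good, there is $i_0$ such that for all $F\in\mathcal G_{i_0}$: $\{F=0\}=\partial\{F>0\}=\partial\{F<0\}$, and $\{F>0\},\{F<0\}$ are unbounded NTA domains at all scales with constants independent of $F$.

*Proof.* **Step (a): corkscrews.** We look for $M,i_1$ such that for $F\in\mathcal G_{i_1}$, $F(Z)=0$, $r>0$, both sets $\{\pm F>0\}\cap B(Z,r)$ contain balls of radius $r/M$. If there are none, then for each $i$ there are $F_i\in\mathcal G_i$, $Z_i$, $\rho_i$ and a sign (the same for infinitely many $i$; restrict to these) such that $\{\pm F_i>0\}\cap B(Z_i,\rho_i)$ contains no ball of radius $\rho_i/i$. A limit $P$ takes both signs in $B(0,1)$, so along a subsequence $\pm F_i(Z_i+\rho_i\cdot)>0$ on a fixed ball inside $B(0,1)$, a contradiction for large $i$.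

So every zero of $F\in\mathcal G_{i_1}$ is a limit of points of $\{F>0\}$ and of $\{F<0\}$; this gives the boundary statement, and corkscrews with $r\to\infty$ give unboundedness. Below $\delta=\mathrm{dist}(\cdot,\{F=0\})$.

**Step (b): connecting points that are deep, with depth $\eta_*=1/(4M)$.** We claim that there are $\Lambda_*$ and $i_0\ge i_1$ such that for $F\in\mathcal G_{i_0}$, $F(Z)=0$, $\rho>0$ and $X_1,X_2\in\{F>0\}\cap B(Z,\rho)$ with $\delta(X_l)\ge\eta_*\rho$, there is a curve from $X_1$ to $X_2$ in $\{F>0\}\cap B(Z,\Lambda_*\rho)$ at distance at least $\rho/\Lambda_*$ from $\{F=0\}$; and the same for $\{F<0\}$. If not, there are counterexamples $F_i\in\mathcal G_i$ with $\Lambda_*=i$, for one sign, say $+$. Translate and rescale to $Z=0$, $\rho=1$, and let $\hat F_i\to P$ be the normalized functions, $X_l^i\to X_l$ (along a subsequence). Since $\hat F_i>0$ on $B(X^i_l,\eta_*)$, $P\ge0$ on $B(X_l,\eta_*)$; as $P\not\equiv0$ there, $P(X_l)>0$ by the strong maximum principle. Join $X_1$ to $X_2$ by a compact curve in the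 connected open set $\{P>0\}$. For some $\theta,c>0$, $P\ge c$ on its $\theta$-neighborhood, so $\hat F_i\ge c/2$ there for large $i$. Add the segments $[X_l^i,X_l]$, of length less than $\theta/2$ for large $i$: we get a curve in a fixed ball at distance at least $\theta/2$ from $\{\hat F_i=0\}$, a contradiction for large $i$.

**Step (c): points of any depth $\eta\in(0,1)$.** We climb from a shallow point to a deep one through corkscrew points. Let $F\in\mathcal G_{i_0}$, $F(Z)=0$, $X_l\in\{F>0\}\cap B(Z,\rho)$, $\delta_l:=\delta(X_l)\ge\eta\rho$; note $\delta_l<\rho$. Let $Z_l$ be a nearest zero to $X_l$. Put $A_0^l=X_l$, and let $A_k^l$ be the center of a corkscrew ball of $\{F>0\}$ in $B(Z_l,2^k\delta_l)$ for $1\le k\le k_l$, where $2^{k_l}\delta_l\in[\rho,2\rho)$. The points $A^l_k,A^l_{k+1}$ lie in $B(Z_l,2^{k+2}\delta_l)$ and have $\delta\ge2^k\delta_l/M=\eta_*2^{k+2}\delta_l$, so Step (b) applies with $Z_l$ and radius $2^{k+2}\delta_l$. The two top points lie in $B(Z_l,2\rho)\subset B(Z,4\rho)$ (as $|Z_l-Z|<2\rho$) and have $\delta\ge\rho/M=\eta_*\cdot4\rho$,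 so Step (b) applies with $Z$ and radius $4\rho$. All radii used are between $4\eta\rho$ and $4\rho$. Concatenating, we get a curve from $X_1$ to $X_2$ in $\{F>0\}\cap B(Z,\Lambda\rho)$ at distance at least $\rho/\Lambda$ from $\{F=0\}$, with $\Lambda=\Lambda(\eta,\Lambda_*)$. The same holds for $\{F<0\}$.

**Step (d): Harnack chains.** Let $\delta(X_l)\ge\varepsilon$, $|X_1-X_2|\le A\varepsilon$, $A\ge1$, with $X_1,X_2$ in the same set $\{F>0\}$ or $\{F<0\}$. If $\delta_1:=\delta(X_1)\ge2A\varepsilon$, then $[X_1,X_2]$ has length at most $\delta_1/2$ and $\delta_1/2\le\delta\le2\delta_1$ on it, so at most 6 balls $B(x,\delta_1/8)$ with $x\in[X_1,X_2]$ form a chain. Otherwise let $Z$ be a nearest zero to $X_1$, $\rho=3A\varepsilon$; then $X_1,X_2\in B(Z,\rho)$ and $\delta(X_l)\ge\rho/(3A)$, so Step (c) with a depth $\eta\le 1/(3A)$ gives a curve. Choose a maximal $\rho/(8\Lambda)$-separated subset of the curve; it has at most $N(n,\Lambda)$ points. The balls $B(x,\delta(x)/4)$ centered at its points have radius at least $\rho/(4\Lambda)$,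 hence cover the curve, and $\mathrm{diam}=\delta(x)/2$ while the distance to $\{F=0\}$ is between $3\delta(x)/4$ and $\delta(x)$. Finitely many open balls that cover a connected set and all meet it have a connected intersection graph, so a chain from $X_1$ to $X_2$ can be extracted. The constants comparing diameters and distances do not depend on $A$. In particular $\{\pm F>0\}$ are connected. $\square$

**Lemma 3.4.** $\mathscr R_{n,d}\subset\mathscr H_{n,d}$. If $p\in\mathscr R_{n',d}$ and $n\ge n'$, then $p$, viewed as a polynomial on $\mathbb R^n$, lies in $\mathscr H_{n,d}$. In both cases $p$ is good.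

*Proof.* We show that $p$ is good. Extra variables play no role: only the $\mathbb R^{n'}$-component of the base points matters, and products with $\mathbb R^{n-n'}$ preserve connectedness. So let $n=n'$, $Z_i\in\Sigma_p$, $\rho_i>0$. If $|Z_i|/\rho_i$ is bounded, then along a subsequence $Z_i/\rho_i\to z$ and $p(Z_i+\rho_iy)/\rho_i^d=p(Z_i/\rho_i+y)\to p(z+y)$, with $p(z)=0$; its positive and negative sets are translates of $\Omega_p^\pm$. If $|Z_i|/\rho_i\to\infty$ (along a subsequence), homogeneity lets us scale to $|Z_i|=1$, $\rho_i\to0$, $Z_i\to z$. Then $p(Z_i+\rho_iy)/\rho_i\to\nabla p(z)\cdot y$, which is not $\equiv0$, and its two sides are half spaces. $\square$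

**Lemma 3.5 (stability).** Let $p_i\to p_0$ in $\mathcal H_d$, $\Omega_{p_0}^+$ connected and nonempty, and $K\subset S^{n-1}$ compact with $\nabla p_0\ne0$ on $K\cap\Sigma_{p_0}$. Then for large $i$, $K\cap\{p_i>0\}$ lies in a single component of $\{p_i>0\}\cap S^{n-1}$. The same holds for $\{p_i<0\}$ if $\Omega_{p_0}^-$ is connected and nonempty. In particular $\mathscr R_{n,d}$ is open in $\mathcal H_d$.

*Proof.* $\{p_0>0\}\cap S^{n-1}$ is connected, as the image of $\Omega_{p_0}^+$ under $x\mapsto x/|x|$. Suppose that $X_i,X_i'\in K\cap\{p_i>0\}$ lie in different components for infinitely many $i$, and let $X_i\to X$, $X_i'\to X'$; then $p_0(X),p_0(X')\ge0$. We join $X_i$ inside $\{p_i>0\}\cap S^{n-1}$ to a fixed point $Y$ with $p_0(Y)>0$. If $p_0(X)>0$, put $Y=X$ and use a short geodesic. If $p_0(X)=0$, then $\nabla p_0(X)\ne0$ is tangent to the sphere, by Euler's identity. Take a small coordinate box of $S^{n-1}$ at $X$ with vertical direction $\nabla p_0(X)$, thin enough that $\partial_{\rm vert}p_0>0$ in the box and $p_0>0$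 on the top face. For large $i$ both properties hold for $p_i$. So we can move from $X_i$ vertically up to the top face and then along it to a fixed point $Y$ of it. Do the same for $X_i'$, reaching $Y'$. Finally join $Y,Y'$ by a compact curve in $\{p_0>0\}\cap S^{n-1}$; on it $p_i>0$ for large $i$. Contradiction.

For openness take $p_0\in\mathscr R_{n,d}$, $K=S^{n-1}$: for $p$ near $p_0$, $\{\pm p>0\}\cap S^{n-1}$ are connected, hence so are the cones over them; and $\nabla p\ne0$ on $\Sigma_p\cap S^{n-1}$ is an open condition by compactness. $\square$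

## 4. A regular cone of odd degree in $\mathbb R^3$ and a singular one in $\mathbb R^4$

**Lemma 4.1.** For every odd $k\ge3$ there is $q\in\mathscr R_{3,k}$.

*Proof.* Let $P_k$ be the Legendre polynomial and $q=\mathrm{Re}(x_1+ix_2)^k+\epsilon|x|^kP_k(x_3/|x|)$. In polar coordinates on $S^2$, $q=\sin^k\theta\cos k\varphi+\epsilon P_k(\cos\theta)$. Fix $\theta_0\in(0,\pi/2)$ with $P_k,P_k'>0$ on $[\cos\theta_0,1]$, and $0<\epsilon<\sin^k\theta_0$. Note $q(-x)=-q(x)$ and $|P_k|\le1$ on $[-1,1]$.

**Regularity.** We must exclude zeros on $S^2$ with zero spherical gradient. At the poles $q=\pm\epsilon$. Off the poles, $\partial_\varphi q=0$ gives $\cos k\varphi=\sigma=\pm1$, so $\sigma\sin^k\theta+\epsilon P_k(\cos\theta)=0$. For $\theta\in[\theta_0,\pi-\theta_0]$ this is impossible, as $\epsilon<\sin^k\theta_0\le\sin^k\theta$. For $0<\theta<\theta_0$ it forces $\sigma=-1$, and then $\partial_\theta q=-k\sin^{k-1}\theta\cos\theta-\epsilon P_k'(\cos\theta)\sin\theta<0$. For $\theta>\pi-\theta_0$ use oddness.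

**Connectedness.** We connect every point of $\{q>0\}\cap S^2$ to the north pole. Let $f(\theta)=\sin^k\theta+\epsilon P_k(\cos\theta)$ be the value of $q$ on the meridians $\varphi=2\pi j/k$. Then $f>0$ on $[0,\pi-\theta_0]$. On $(\pi-\theta_0,\pi)$, $f'=k\sin^{k-1}\theta\cos\theta-\epsilon P_k'(\cos\theta)\sin\theta<0$, since $P_k'$ is even; and $f(\pi)=-\epsilon$. So $\{f>0\}=[0,\theta^*)$. From a point of $\{q>0\}\cap S^2$ off the poles move along its latitude to the nearest such meridian: $\cos k\varphi$ increases, so $q$ stays positive. Then move along the meridian to the north pole, inside $\{q>0\}$. The south pole has $q<0$. So $\Omega_q^+$ is connected, and $\Omega_q^-=-\Omega_q^+$ too. $\square$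

Fix $d\ge3$. Let $k=d$ if $d$ is odd, $k=d-1$ if $d$ is even; $k\ge3$ is odd. Let $q\in\mathscr R_{3,k}$ and $\gamma=\Sigma_q\cap S^2$, a compact smooth $1$-manifold, nonempty since $q$ is odd.

**Choice of $\ell$.** We want $\ell\in\mathcal H_2(\mathbb R^3)$, nondegenerate of signature $(2,1)$, with only simple zeros on $\gamma$. The map $(\ell,\theta)\mapsto\ell(\theta)$ on $\mathcal H_2(\mathbb R^3)\times\gamma$ has $0$ as a regular value, because evaluation at $\theta$ is a nonzero functional of $\ell$. So its zero set is a manifold, and by Sard's theorem almost every $\ell$ is a regular value of the projection of this manifold to $\mathcal H_2(\mathbb R^3)$, which means that $\ell|_\gamma$ has only simple zeros. Choose such an $\ell$ in the nonempty open set of nondegenerate forms of signature $(2,1)$. After a rotation of $\mathbb R^3$, applied to $q$ too, $\ell(y)=a_1y_1^2+a_2y_2^2-a_3y_3^2$ with $a_i>0$.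

**Choice of $r$.** If $d$ is odd put $r=0$. If $d$ is even we want $r\in\mathcal H_d(\mathbb R^3)$ with simple zeros on $\gamma$ and $r(a)>0>r(b)$ for some $a,b\in\gamma$. Pick $a,b\in\gamma$ with $b\ne\pm a$. The evaluations at $a$ and $b$ are linearly independent on $\mathcal H_d(\mathbb R^3)$: if $\mathrm{ev}_b=c\,\mathrm{ev}_a$, testing the zonal harmonics $|x|^dP_d(x\cdot a/|x|)$ and $|x|^dP_d(x\cdot b/|x|)$ gives $c=P_d(a\cdot b)$ and $1=cP_d(a\cdot b)$, so $|P_d(a\cdot b)|=1$ and $b=\pm a$. So the $r$ with $r(a)>0>r(b)$ form a nonempty open set, and, as for $\ell$, we can choose one in it with only simple zeros on $\gamma$.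

**Base polynomial.** On $\mathbb R^4$ put
$$p_0(x)=q(x')\ \ (d\text{ odd}),\qquad p_0(x)=x_4q(x')+r(x')\ \ (d\text{ even}).$$
It is harmonic and homogeneous of degree $d$, and $f_0(y):=p_0(y,1)=q(y)+r(y)$, where $r$ is $0$ or homogeneous of degree $k+1$.

**Lemma 4.2.** $\Omega_{p_0}^\pm$ are connected; the critical zeros of $p_0$ form exactly the line $\mathbb Re_4$; and $p_0\in\mathscr H_{n,d}$ for all $n\ge4$.

*Proof.* **Step 1: connectedness.** For $d$ odd, $\Omega_{p_0}^\pm=\Omega_q^\pm\times\mathbb R$. Let $d$ be even. The set $A=\{p_0>0,\,q(x')>0\}$ fibers over the connected set $\{q>0\}$ with fibers the half lines $x_4>-r/q$, so it is connected; so is $B=\{p_0>0,\,q(x')<0\}$, with fibers $x_4<-r/q$. A point with $p_0>0$ and $q(x')=0$ has $r(x')>0$, so $x'\ne0$ and $\nabla q(x')\ne0$; every small ball about it lies in $\{p_0>0\}$ and meets both $A$ and $B$. Such points exist since $r(a)>0$. So $\Omega_{p_0}^+$ is connected. For $\Omega_{p_0}^-$ repeat this with $-q,-r$, using $r(b)<0$.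

**Step 2: critical zeros.** On $\mathbb Re_4$, $p_0$ and $\nabla p_0$ vanish since $k\ge3$. For $d$ odd, a critical zero has $q(x')=0$, $\nabla q(x')=0$, so $x'=0$. Let $d$ be even and $\nabla p_0(x)=0$, $x'\ne0$. Then $q(x')=0$ and $x_4\nabla q+\nabla r=0$ at $x'$. By Euler $d\,r(x')=x'\cdot\nabla r=-x_4kq=0$, and $\nabla r$ is a multiple of $\nabla q$, which is normal to $\gamma$. So $r|_\gamma$ has a non-simple zero at $x'/|x'|$, a contradiction.

**Step 3: NTA.** We check that $p_0$ is good and apply Lemma 3.3; extra variables do not matter. Let $Z_i\in\Sigma_{p_0}$, $\rho_i>0$. Exactly as in Lemma 3.4, the only new case is $|Z_i|=1$, $\rho_i\to0$, $Z_i\to\pm e_4$. Since $p_0(-x)=(-1)^dp_0(x)$ we may assume $Z_i=(x_i',x_{4,i})\to e_4$. Put $w_i=x_i'/x_{4,i}\to0$. As $p_0(x)=x_4^df_0(x'/x_4)$ and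
$$\frac{x_i'+\rho_iy'}{x_{4,i}+\rho_iy_4}=w_i+\rho_i\,\frac{y'-y_4w_i}{x_{4,i}+\rho_iy_4},$$
we have $p_0(Z_i+\rho_iy)=(1+o(1))\,f_0\big(w_i+\rho_i(y'+o(1))\big)$ locally uniformly in $y$; also $f_0(w_i)=0$.

If along a subsequence $w_i/\rho_i\to w$, divide by $\rho_i^k$: since $\rho_i^{-k}f_0(\rho_i\zeta)=q(\zeta)+\rho_ir(\zeta)\to q(\zeta)$, the limit is $P(y)=q(w+y')$, and $P(0)=0$. Its two sides are connected because $q\in\mathscr R_{3,k}$. If $|w_i|/\rho_i\to\infty$ and $w_i/|w_i|\to\hat w$, put $g_i(\zeta)=|w_i|^{-k}f_0(|w_i|\zeta)\to q$ in $C^\infty_{loc}$ and $t_i=\rho_i/|w_i|\to0$. From $g_i(w_i/|w_i|)=0$ we get $q(\hat w)=0$, and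
$$f_0\big(w_i+\rho_i(y'+o(1))\big)=|w_i|^kg_i\big(w_i/|w_i|+t_i(y'+o(1))\big)=|w_i|^kt_i\big(\nabla q(\hat w)\cdot y'+o(1)\big).$$
Dividing by $|w_i|^kt_i$ gives $P(y)=\nabla q(\hat w)\cdot y'\not\equiv0$. All limits are admissible. $\square$

**Harmonic extensions.** We need polynomials in $\mathcal H_d(\mathbb R^4)$ that look like $\ell$, and like $1$, near $e_4$. Let $h_j\in\mathcal H_j(\mathbb R^3)$ and $D\ge j$. Since $\Delta(|x'|^{2i}h_j)=2i(2i+2j+1)|x'|^{2i-2}h_j$, the polynomial
$$\sum_{0\le 2i\le D-j}c_i\,x_4^{D-j-2i}|x'|^{2i}h_j(x'),\qquad c_0=1,\quad 2i(2i+2j+1)\,c_i=-(D-j-2i+2)(D-j-2i+1)\,c_{i-1},$$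
is harmonic: the recursion cancels the coefficients of $x_4^{D-j-2i}|x'|^{2i-2}h_j$, and in the last term $x_4$ has exponent $0$ or $1$. It is homogeneous of degree $D$. This gives $L,S\in\mathcal H_d(\mathbb R^4)$ (from $\ell$, $1$) and $H\in\mathcal H_{d+1}(\mathbb R^4)$ (from $1$) with
$$L(y,1)=\ell(y)a(y),\qquad S(y,1)=b(y),\qquad H(y,1)=1+O(|y|^2),$$
where $a,b$ are polynomials in $|y|^2$ with $a(0)=b(0)=1$. For $d=3$: $L=x_4\ell(x')$ and $S=x_4^3-x_4|x'|^2$, as in (1.1).

## 5. The arc lies in $\mathscr H_{n,d}$

For $\lambda\ge0$ set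
$$p_\lambda=p_0+\lambda^{k-2}L+\lambda^{k+1}S\in\mathcal H_d(\mathbb R^4),\qquad f_\lambda(y)=p_\lambda(y,1).$$
Then $p_\lambda(x)=x_4^df_\lambda(x'/x_4)$ for $x_4\neq 0$, and, substituting $y=\lambda z$,
$$\lambda^{-k}f_\lambda(\lambda z)=q(z)+\lambda r(z)+\ell(z)a(\lambda z)+\lambda\,b(\lambda z). \tag{5.1}$$

**Proposition 5.1.** There is $\lambda_0>0$ with $p_\lambda\in\mathscr R_{4,d}$ for $0<\lambda\le\lambda_0$. Hence $C=\{p_\lambda:0\le\lambda\le\lambda_0\}$, viewed in $\mathbb R^n$, $n\ge4$, is a compact connected subset of $\mathscr H_{n,d}$.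

*Proof.* **Step 1: no critical zeros for small $\lambda>0$.** Otherwise there are $\lambda_j\downarrow0$ and critical zeros $x_j\in S^3$ of $p_{\lambda_j}$. Limits of $x_j$ are critical zeros of $p_0$, that is, $\pm e_4$ (Lemma 4.2); as $p_\lambda(-x)=(-1)^dp_\lambda(x)$ we may assume $x_j\to e_4$. With $y_j=x_j'/x_{4,j}\to0$ we have $f_{\lambda_j}(y_j)=0$, $\nabla f_{\lambda_j}(y_j)=0$. Let $z_j=y_j/\lambda_j$ and pass to a subsequence. There are four cases.

If $z_j\to z\ne0$, then (5.1) converges in $C^1_{loc}$ to $g=q+\ell$, so $g(z)=0$, $\nabla g(z)=0$. By Euler $0=z\cdot\nabla g(z)-2g(z)=(k-2)q(z)$, so $q(z)=\ell(z)=0$, and $\nabla\ell(z)=-\nabla q(z)$. So $\ell|_\gamma$ has a non-simple zero at $z/|z|$: contradiction.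

If $|z_j|\to\infty$, then
$$|y_j|^{-k}f_{\lambda_j}(|y_j|\zeta)=q(\zeta)+|y_j|r(\zeta)+|z_j|^{2-k}\ell(\zeta)a(|y_j|\zeta)+\lambda_j|z_j|^{-k}b(|y_j|\zeta)\to q(\zeta)$$
in $C^1_{loc}$. The left side has a critical zero at $y_j/|y_j|$, so $q$ has a critical zero on $S^2$: contradiction.

If $z_j\to0$ and $z_j\ne0$, divide the gradient of (5.1) at $z_j$ by $|z_j|$. We have $\nabla q(z_j)=O(|z_j|^{k-1})=o(|z_j|)$ since $k\ge3$, $\lambda_j\nabla r(z_j)=o(|z_j|)$, and, as $\nabla b(y)=O(|y|)$, the last term contributes $\lambda_j^2O(\lambda_j|z_j|)=o(|z_j|)$. The $\ell$ term gives $\nabla\ell(\zeta)$ in the limit, $\zeta=\lim z_j/|z_j|$. So $\nabla\ell(\zeta)=0$ with $|\zeta|=1$, impossible as $\ell$ is nondegenerate.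

If $z_j=0$, then $f_{\lambda_j}(0)=\lambda_j^{k+1}\ne0$: contradiction.

**Step 2: $\Omega^\pm_{p_\lambda}$ are connected for small $\lambda>0$.** Away from $\pm e_4$ this is stability (Lemma 3.5). The point is that no component of $\{p_\lambda>0\}\cap S^3$ can hide near $\pm e_4$. Fix $y_0>0$ with $H>0$ on $\{x_4>0,\ |x'|\le y_0x_4\}$. Let $K_\pm=\{x\in S^3:\pm x_4>0,\ |x'|\le y_0|x_4|\}$ and $K=S^3\setminus(\mathrm{int}K_+\cup\mathrm{int}K_-)$, which contains no critical zero of $p_0$. By Lemmas 4.2 and 3.5, for small $\lambda$ the set $K\cap\{p_\lambda>0\}$ lies in one component of $\{p_\lambda>0\}\cap S^3$.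

Suppose a component $V$ does not meet $K$. Being connected, $V$ lies in $\mathrm{int}K_+$ or in $\mathrm{int}K_-$; say in $\mathrm{int}K_+$ (otherwise use $H(x',-x_4)$ below). Let $\Gamma$ be the cone over $V$. On $\partial\Gamma$ we have $p_\lambda=0\le H$, and by compactness $H\ge c'|x|^{d+1}$ on $\overline\Gamma$ with $c'>0$, while $p_\lambda\le c|x|^d$. So for $\epsilon>0$ and $R$ large, the harmonic function $p_\lambda-\epsilon H$ is $\le0$ on $\partial\Gamma$ and on $\overline\Gamma\cap\partial B_R$. The maximum principle gives $p_\lambda\le\epsilon H$ on $\Gamma\cap B_R$ for all large $R$, hence on $\Gamma$. Letting $\epsilon\to0$, $p_\lambda\le0$ on $\Gamma$: contradiction. So every component meets $K$, there is only one, and $\Omega_{p_\lambda}^+$ is connected. The same argument applies to $-p_\lambda$.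

**Step 3: membership in $\mathscr H_{n,d}$.** For $\lambda>0$ use Lemma 3.4; for $\lambda=0$ use Lemma 4.2. The map $\lambda\mapsto p_\lambda$ is continuous, so $C$ is compact and connected. $\square$

## 6. Two points that cannot be joined locally: proof of Theorem 1

Let $n\ge4$, $d\ge3$, and $C$ as in Proposition 5.1. Suppose $\Omega^\pm$ are complementary NTA domains, $Q\in\partial\Omega$, and $\Sigma_p\in\mathrm{Tan}(\partial\Omega,Q)$ for all $p\in C$.

**Step 1: zooming in to scale $\lambda\eta$.** For small $\eta>0$ let $\lambda=\eta^3$ and $p=p_\lambda$. By (5.1), used at $\eta z$ and divided by $\eta^2$,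
$$G_\eta(z):=\frac{f_\lambda(\lambda\eta z)}{\lambda^k\eta^2}=\ell(z)a(\lambda\eta z)+\eta^{k-2}q(z)+\lambda\eta^{k-1}r(z)+\eta\,b(\lambda\eta z)\ \longrightarrow\ \ell(z) \tag{6.1}$$
locally uniformly as $\eta\to0$; here we used $\lambda/\eta^2=\eta$.

**Step 2: two points with room around them.** Let $X^\pm=(\pm\lambda\eta e_3,1)\in\mathbb R^3\times\mathbb R$ (further coordinates $0$ if $n>4$). We claim that there is $c\in(0,1]$ independent of $\eta$ with $B(X^\pm,c\lambda\eta)\subset\Omega_p^-$ for small $\eta$. For $x$ in this ball put $z=x'/(x_4\lambda\eta)$. As $x_4\ge1/2$ and $|x_4-1|\le c\lambda\eta\le c$, we get $|z\mp e_3|\le|x_4^{-1}-1|+c/x_4\le4c$. Since $\ell(\pm e_3)=-a_3<0$ and $G_\eta\to\ell$, $G_\eta<0$ on $B(\pm e_3,5c)$ for a suitable $c$ and all small $\eta$; and $p(x)=x_4^d\lambda^k\eta^2G_\eta(z)$. Moreover $p(e_4)=\lambda^{k+1}>0$ and $|X^+-e_4|=\lambda\eta$, so $\mathrm{dist}(X^+,\Sigma_p)\le\lambda\eta$.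

**Step 3: the fixed domain supplies a short connection.** Let $r_j\to0$ with $(\partial\Omega-Q)/r_j\to\Sigma_p$. Since $\Omega_p^-$ is connected and open, a compact curve in it joins $X^+$ to $X^-$. It has positive distance to $\Sigma_p$, so for large $j$ it misses $(\partial\Omega-Q)/r_j$, and therefore $X^+,X^-$ lie in the same one of $(\Omega^\pm-Q)/r_j$. Lemma 3.1 applies with $T=\Sigma_p$, $\varepsilon=c\lambda\eta$, $A=2/c$. So there is $\Lambda$ *independent of $\eta$*, and a curve from $X^+$ to $X^-$ in $B(X^+,\Lambda\lambda\eta)\setminus\Sigma_p$, hence in $\Omega_p^-$.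

**Step 4: there is no such connection.** For $\eta$ small, $\Lambda\lambda\eta<1/4$, so $x_4>1/2$ on the curve. Its image under $x\mapsto z=x'/(x_4\lambda\eta)$ is a curve from $e_3$ to $-e_3$ in $\{G_\eta<0\}\cap\{|z|\le2(\Lambda+1)\}$. It contains a point with $z_3=0$. There $\ell(z)\ge\min(a_1,a_2)|z|^2$. For small $\eta$, $a,b\ge\frac12$ at the relevant arguments, and since $k\ge3$ the terms with $q$ and $r$ in (6.1) are at most $C_\Lambda\eta|z|^2$ on $|z|\le2(\Lambda+1)$. So
$$G_\eta(z)\ge\big(\tfrac12\min(a_1,a_2)-C_\Lambda\eta\big)|z|^2+\tfrac\eta2>0$$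
for $\eta$ small, a contradiction. $\blacksquare$

## 7. The cones in $\mathscr H_{3,d}$ and in $\mathscr H_{n,2}$

For the positive result we must know which cones occur when $n=3$ or $d=2$.

**Lemma 7.1.** $\mathscr H_{3,d}=\mathscr R_{3,d}$ for $d\ge2$.

*Proof.* One inclusion is Lemma 3.4. Let $p\in\mathscr H_{3,d}$; then $\Omega_p^\pm$ are connected. Suppose $p$ has a critical zero $z$, $|z|=1$. Let $k\ge2$ be the vanishing order at $z$; then $p(z+\rho y)/\rho^k\to P(y)$ as $\rho\to0$, with $P\not\equiv0$ harmonic and homogeneous of degree $k$. Homogeneity of $p$ gives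
$$p(z+\rho(y+tz))=p((1+\rho t)z+\rho y)=(1+\rho t)^d\,p\big(z+\rho y/(1+\rho t)\big).$$
Divide by $\rho^k$ and let $\rho\to0$: $P(y+tz)=P(y)$. So $P$ is a planar homogeneous harmonic polynomial of degree $k$, and $\{P>0\}$ has $k\ge2$ components (sectors times a line). Take $X_1,X_2$ in different ones. For small $\rho$ both lie in $(\Omega_p^+-z)/\rho$, and $(\Sigma_p-z)/\rho\to\Sigma_P$ by Lemma 3.2. Lemma 3.1 with $\Omega^\pm=\Omega_p^\pm$, with $\varepsilon$ small and $A$ large, joins $X_1$ to $X_2$ off $\Sigma_P$: contradiction. $\square$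

**Quadratic forms.** Identify $p=x^TAx\in\mathcal H_2$ with $A\in\mathrm{Sym}_0$, the trace-free symmetric matrices.

**Lemma 7.2.** Let $A\in\mathrm{Sym}_0$ have at least two positive and at least two negative eigenvalues, and $P(y)=\beta\cdot y+\alpha\,y^TAy$ with $\alpha\ge0$, $(\alpha,\beta)\ne0$. Then $P\not\equiv0$ is harmonic and $\{\pm P>0\}$ are connected.

*Proof.* For $\alpha=0$ this is clear. Otherwise write $y=y_0+y_1$, $y_0\in\ker A$, $y_1\perp\ker A$, and complete the square: $P=\alpha(y_1+b)^TA(y_1+b)+\beta_0\cdot y_0+\gamma$. If $\beta_0\ne0$, $\{\pm P>0\}$ are the two sides of a graph. If $\beta_0=0$, in linear coordinates $P=|\xi|^2-|\zeta|^2+\gamma$ with $\dim\xi,\dim\zeta\ge2$ and $y_0$ free. Let $R^2+\gamma>0$. From any point of $\{P>0\}$ increase $|\xi|$ until $|\xi|\ge R$, then shrink $\zeta$ to $0$; $P$ increases all the way, and we arrive in $\{\zeta=0,|\xi|\ge R\}\subset\{P>0\}$, which is connected as $\dim\xi\ge2$. For $\{P<0\}$ exchange $\xi$ and $\zeta$. $\square$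

**Lemma 7.3.** $\mathscr H_{n,2}$ is the open set of $A\in\mathrm{Sym}_0$ with at least two positive and at least two negative eigenvalues, and each such $p$ is good; in particular $\mathscr H_{3,2}=\emptyset$. The nondegenerate matrices in $\mathscr H_{n,2}$ belong to $\mathscr R_{n,2}$.

*Proof.* Let $A\ne0$; being trace-free it has eigenvalues of both signs. If it has just one positive eigenvalue, with eigenvector $w$, then $\{p>0\}$ misses $w^\perp$ and contains $\pm w$, so it is disconnected; similarly for negative. (Example: $x_1^2+x_2^2-2x_3^2$ in $\mathbb R^3$.) Conversely, for $Z_i\in\Sigma_p$, $\rho_i>0$,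
$$p(Z_i+\rho_iy)=2\rho_i\,y\cdot AZ_i+\rho_i^2\,y^TAy.$$
Dividing by $2\rho_i|AZ_i|+\rho_i^2$ we get, along a subsequence, a limit $\beta\cdot y+\alpha y^TAy$ with $\alpha\ge0$, $|\beta|+\alpha=1$. By Lemma 7.2 $p$ is good, and Lemma 3.3 applies. If $A$ is nondegenerate, $\nabla p=2Ax\ne0$ for $x\ne0$. $\square$

For example $x_1^2+x_2^2-x_3^2-x_4^2\in\mathscr R_{4,2}$, and the same polynomial on $\mathbb R^5$ is in $\mathscr H_{5,2}\setminus\mathscr R_{5,2}$.

## 8. Slowly varying cones form an NTA family

From here on $C$ is as in Theorem 2, case (i) or (ii). Write $\tau=\log(1/|x|)$, $\theta=x/|x|$, $\varphi_p=p|_{S^{n-1}}$,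
$$m=2d+n-2,\qquad\Lambda_d=d(d+n-2),\qquad\text{so } (\Lambda_d+\Delta_S)\varphi_p=0\ \text{ for }p\in\mathcal H_d,$$
with $\Delta_S,\nabla_S$ on the sphere. We consider
$$F(x)=|x|^d\,\Phi(\tau,\theta),\quad F(0)=0,\qquad\Phi\in C^3(\mathbb R\times S^{n-1}).$$
Let $\mathcal C=\{p\in\mathcal H_d:\mathrm{dist}(p,C)\le s\}$ with $s>0$ so small that $\mathcal C\subset\mathscr R_{n,d}$ in case (i) and $\mathcal C\subset\mathscr H_{n,2}$ in case (ii); both sets are open (Lemmas 3.5, 7.3). $\mathcal C$ is compact.

**Definition.** For $\eta>0$, $\mathfrak F_\eta$ is the set of $F$ as above such that $\nabla F\ne0$ on $\{F=0\}\setminus\{0\}$ and for each $\tau$ there is $p\in\mathcal C$ with $\|\Phi-\varphi_p\|_{C^3([\tau-1,\tau+1]\times S^{n-1})}\le\eta$. It is invariant under $F\mapsto r^{-d}F(r\,\cdot)$, which shifts $\tau$.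

For example, $F=p$ with $p\in\mathcal C\cap\mathscr R_{n,d}$ belongs to every $\mathfrak F_\eta$.

**Lemma 8.1.** For $\eta_0=\eta_0(\mathcal C)$ small, the sets $\Omega^\pm=\{\pm F>0\}$, $F\in\mathfrak F_{\eta_0}$, are complementary NTA domains with common boundary $\{F=0\}$, with uniform constants at all scales.

*Proof.* By Lemma 3.3 it suffices that the family $\mathcal G_i=\mathfrak F_{1/i}$ is good. Let $F_i\in\mathfrak F_{\eta_i}$, $\eta_i\to0$.

**Step 1: rescalings converge to cones.** Polynomials of $\mathcal C$ that belong to overlapping windows differ by $O(\eta_i)$, so on a window of fixed length one polynomial serves up to $O(\eta_i)$. Hence for any $R_i>0$, along a subsequence $F_i(R_i\,\cdot)/R_i^d\to p\in\mathcal C$ in $C^3_{loc}(\mathbb R^n\setminus0)$, and locally uniformly on $\mathbb R^n$ since $|F_i|\le C|x|^d$.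

**Step 2: limits at arbitrary base points.** Let $F_i(Z_i)=0$, $\rho_i>0$. If $|Z_i|/\rho_i$ is bounded, use $R_i=\rho_i$: then $F_i(Z_i+\rho_iy)/\rho_i^d\to p(z+y)$ with $z=\lim Z_i/\rho_i$, $p(z)=0$, and $\Omega_p^\pm$ are connected. If $|Z_i|/\rho_i\to\infty$, use $R_i=|Z_i|$, $\hat F_i=F_i(R_i\cdot)/R_i^d\to p$, $z_i=Z_i/R_i\to z$, $t_i=\rho_i/R_i\to0$; then $p(z)=0$, $|z|=1$. In case (i), $\hat F_i(z_i+t_iy)/t_i\to\nabla p(z)\cdot y\not\equiv0$. In case (ii), $p=x^TAx$; put $b_i=\nabla\hat F_i(z_i)$. Since $D^2\hat F_i\to2A$ uniformly near $z$, Taylor's formula gives $\hat F_i(z_i+t_iy)=t_ib_i\cdot y+t_i^2(y^TAy+o(1))$ locally uniformly; dividing by $t_i|b_i|+t_i^2$ gives, along a subsequence, a limit as in Lemma 7.2. $\square$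

Fix this $\eta_0$, write $\mathfrak F=\mathfrak F_{\eta_0}$, and put
$$N^\pm(\tau)=\int_{\{\pm\Phi>0\}}\Phi^2\,d\theta,\qquad\Phi^\pm=\max(\pm\Phi,0).$$
Decreasing $\eta_0$ we may assume that for some $c_0>0$, all $F\in\mathfrak F$ and all $\tau$,
$$N^\pm\ge c_0,\qquad\int\Phi^\pm d\theta\ge c_0,\qquad|\Phi|+|\nabla_S\Phi|+|\nabla_S^2\Phi|\ge c_0\ \text{ on }S^{n-1}. \tag{8.1}$$
By compactness of $\mathcal C$ it suffices to check positivity for $\varphi_p$, $p\in\mathcal C$. The first two are clear, as $p$ takes both signs. For the third: in case (i) $\varphi_p$ and $\nabla_S\varphi_p$ have no common zero. In case (ii) a common zero $\theta$ satisfies $A\theta=0$; along a great circle $\cos t\,\theta+\sin t\,\nu$ we have $p=\sin^2t\;\nu^TA\nu$, so the Hessian of $\varphi_p$ at $\theta$ is $2A|_{\theta^\perp}\ne0$.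

By (8.1) the set $\{\Phi(\tau,\cdot)=0\}$ is locally contained in finitely many $C^1$ hypersurfaces of $S^{n-1}$ (zero sets of $\Phi$, or of a first derivative of $\Phi$, where the gradient is nonzero). So it is a null set of the sphere; the same holds for $\varphi_p$, $p\in\mathcal C$.

## 9. Green functions and a flux that measures $u/|F|$

For $F\in\mathfrak F$, $\Omega^\pm$ are unbounded and NTA at all scales, so the Green functions $u^\pm$ with pole at infinity exist and are unique up to factors (Section 2); extend them by $0$. For $p\in\mathcal C$ the domains $\Omega_p^\pm$ are NTA at all scales (by Lemmas 3.3, 3.4, 7.3), and their Green functions are the multiples of $p^\pm$.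

We want a number $c^\pm(\tau)$ that says "$u^\pm\approx c^\pm|F|$ at scale $e^{-\tau}$", and whose change with $\tau$ we can compute. Put $F^*=|x|^{-m}F$ and, with $r=e^{-\tau}$,
$$J^\pm(\tau)=\pm\int_{\Omega^\pm\cap\partial B_r}\big(F^*\partial_ru^\pm-u^\pm\partial_rF^*\big)dS,\qquad c^\pm(\tau)=\frac{J^\pm(\tau)}{m\,N^\pm(\tau)}. \tag{9.1}$$
If $u^\pm=c|F|$ then $J^\pm=c\,m\,N^\pm$, so $c^\pm=c$: indeed $F^*\partial_rF-F\partial_rF^*=m\,r^{-m-1}F^2=m\,r^{1-n}\Phi^2$.

**The derivative of $J^\pm$.** Since $r\partial_r=-\partial_\tau$, $\Delta=r^{-2}[(r\partial_r)^2+(n-2)r\partial_r+\Delta_S]$ and $F^*=r^{\sigma}\Phi$ with $\sigma=-(d+n-2)$, we get $\Delta F^*=r^{\sigma-2}\big[(\sigma-\partial_\tau)^2+(n-2)(\sigma-\partial_\tau)+\Delta_S\big]\Phi$. As $\sigma(\sigma+n-2)=\Lambda_d$ and $-(2\sigma+n-2)=m$,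
$$\Delta F^*=|x|^{-n-d}\,e,\qquad e=(\Lambda_d+\Delta_S)\Phi+m\Phi_\tau+\Phi_{\tau\tau}. \tag{9.2}$$

**Lemma 9.1.** $J^\pm$ is absolutely continuous on compact intervals and, for a.e. $\tau$,
$$\frac{dJ^\pm}{d\tau}=\pm\int_{\{\pm\Phi>0\}}r^{-d}u^\pm(r\theta)\,e(\tau,\theta)\,d\theta. \tag{9.3}$$

*Proof.* Let $V^\pm=\pm(F^*\nabla u^\pm-u^\pm\nabla F^*)$ in $\Omega^\pm$. Since $\partial\Omega\setminus0$ is a $C^2$ hypersurface, $u^\pm$ is $C^1$ up to it; so $V^\pm$ is continuous up to $\partial\Omega\setminus0$ and vanishes there. Extended by $0$ it is continuous on $\mathbb R^n\setminus0$. In $\Omega^\pm$, $\mathrm{div}V^\pm=\mp u^\pm\Delta F^*$. We claim that on $\mathbb R^n\setminus0$ the distributional divergence of $V^\pm$ is $\mp u^\pm\Delta F^*1_{\Omega^\pm}$. For a test function $\psi$ supported in $\mathbb R^n\setminus0$, integrate $V^\pm\cdot\nabla\psi$ by parts over $\{\pm F>s\}$ and let $s\downarrow0$. On $\mathrm{supp}\,\psi$, $|\nabla F|$ is bounded below where $|F|$ is small, so the level sets $\{\pm F=s\}\cap\mathrm{supp}\,\psi$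 have bounded area; as $V^\pm\to0$ at $\partial\Omega$ the boundary terms tend to $0$. Taking radial $\psi$ that approximate indicators of shells, we get
$$\int_{\partial B_{r_2}}V^\pm\cdot\tfrac{x}{|x|}\,dS-\int_{\partial B_{r_1}}V^\pm\cdot\tfrac{x}{|x|}\,dS=\mp\int_{\Omega^\pm\cap\{r_1<|x|<r_2\}}u^\pm\Delta F^*\,dx .$$
The surface integrals are $J^\pm$ at $\tau=\log(1/r_l)$. So $J^\pm$ is absolutely continuous with $dJ^\pm/dr=\mp\int_{\Omega^\pm\cap\partial B_r}u^\pm\Delta F^*dS$, and $dr=-r\,d\tau$, $dS=r^{n-1}d\theta$, (9.2) give (9.3). $\square$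

**Lemma 9.2 (convergence).** Let $F_i\in\mathfrak F$, $F_i\to F$ locally uniformly on $\mathbb R^n$ and in $C^2_{loc}(\mathbb R^n\setminus0)$, where $F\in\mathfrak F$ or $F\in\mathcal C$. Let $F(a)>0$, and let $u_i,u$ be the functions $u^+$ for $F_i,F$ normalized by $u_i(a)=u(a)=1$. Then $u_i\to u$ locally uniformly on $\mathbb R^n$, and $J_i^+(\tau)\to J^+(\tau)$, $N_i^\pm(\tau)\to N^\pm(\tau)$ for each $\tau$. If $F=p\in\mathcal C$, then $c_i^+(0)>0$ for large $i$, $u_i/c_i^+(0)\to p^+$ locally uniformly, and for compact $K\subset\mathbb R^n\setminus0$ containing no critical zero of $p$,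
$$\sup_{K\cap\{F_i>0\}}\Big|\frac{u_i}{c_i^+(0)F_i}-1\Big|\to0. \tag{9.4}$$
The same holds for the sign $-$.

*Proof.* **Step 1: compactness of $u_i$.** The domains $\{F_i>0\}$ have uniform NTA constants, $0$ is in all their boundaries, and the distance from $a$ to $\{F_i=0\}$ is bounded below for large $i$. The Carleson estimate bounds $u_i$ on $B(0,r)$ by its value at a corkscrew point at scale $r$, which Harnack chains compare with $u_i(a)=1$; so the $u_i$ are locally uniformly bounded. Hölder decay at the boundary, with interior gradient estimates, makes them locally uniformly Hölder continuous on $\mathbb R^n$ (Jerison–Kenig, Adv. Math. 46 (1982), Section 4). A subsequential limit is $\ge0$, harmonic in $\{F>0\}$, zero on $\{F<0\}$, hence zero on $\{F=0\}=\partial\{F<0\}$, and equals $1$ at $a$. So it is positive in the connected set $\{F>0\}$, and by uniqueness it is $u$. Hence $u_i\to u$.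

**Step 2: convergence of $J$ and $N$.** $N_i^\pm(\tau)=\int(\Phi_i^\pm)^2\to N^\pm(\tau)$ by uniform convergence. In $J_i^+$ the integrand on $\partial B_r$ (extended by $0$) converges at each point with $F\ne0$, by interior $C^1$ convergence, so almost everywhere on the sphere. It is bounded: with $\delta_i=\mathrm{dist}(\cdot,\{F_i=0\})$ we have $|\nabla u_i|\le C/\delta_i$ near the sphere by the interior gradient estimate, and $|F_i|\le C\delta_i$, because the $F_i$ are uniformly Lipschitz on bounded sets ($|\nabla F_i|\le C|x|^{d-1}$). Dominated convergence applies.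

**Step 3: relative closeness when $F=p$.** Here $u=p^+/p(a)$ and $c_i^+(0)\to1/p(a)>0$, so $u_i/c_i^+(0)\to p^+$. Let $z\in K$, $p(z)=0$, so $\nabla p(z)\ne0$. Near $z$ the sets $\{F_i=0\}$ are graphs converging in $C^2$, and classical boundary regularity for the Dirichlet problem bounds $u_i$ in $C^{1,\alpha}$ up to the boundary near $z$, uniformly in $i$. Let $w_i=u_i/c_i^+(0)-F_i$ on $\{F_i\ge0\}$ near $z$. It vanishes on $\{F_i=0\}$, is bounded in $C^{1,\alpha}$, and tends to $0$ uniformly. After flattening the boundaries (for instance with $F_i$ as a coordinate), Arzelà–Ascoli gives $\nabla w_i\to0$ uniformly near $z$. So $|w_i|\le o(1)\,\mathrm{dist}(\cdot,\{F_i=0\})\le o(1)F_i$ there, as $|\nabla F_i|$ is bounded below near $z$. Finitely many such neighborhoods cover $K\cap\Sigma_p$; on the rest of $K\cap\{F_i>0\}$, $F_i$ is bounded away from $0$ and uniform convergence suffices. The sign $-$ is identical. $\square$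

**Scaling.** Lemma 9.2 applies at every scale: $u(r_i\cdot)$ corresponds to $r_i^{-d}F_i(r_i\cdot)$, with $c^\pm(0)$ replaced by $r_i^dc_i^\pm(\log1/r_i)$.

## 10. A path through $\mathcal C$: moves, and crossings of degenerate quadrics

**A sequence through $C$.** As $C$ is compact and connected, for every $N$ it has a finite $2^{-N}$-net, and any two of its points are joined by a finite chain in $C$ with steps $\le2^{-N}$. Concatenating chains through the nets we get $\hat p_1,\hat p_2,\dots\in C$ with $|\hat p_{i+1}-\hat p_i|\to0$, such that each point of $C$ is a limit point of $(\hat p_i)$. We may drop a finite initial part; we call this "starting far enough".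

**Case (i).** Starting far enough, the segments $[\hat p_i,\hat p_{i+1}]$ lie in $\mathcal C\subset\mathscr R_{n,d}$. These are the *moves*.

**Case (ii).** Now $\mathcal C$ may contain degenerate matrices, and a segment may have to pass through one. We arrange that this happens in the mildest way. Choose inductively nondegenerate $B_i\in\mathrm{Sym}_0$, with $|B_i-\hat p_i|$ small and tending to $0$, such that $B_i^{-1}B$, $B=B_{i+1}-B_i$, has simple spectrum. This is possible: the discriminant of the characteristic polynomial of $B_i^{-1}B$ is a polynomial in $B\in\mathrm{Sym}_0$, and it is not identically zero. (Diagonalize $B_i=\mathrm{diag}(a_l)$ and take $B=\mathrm{diag}(b_l)$ with $\sum b_l=0$ and $b_l/a_l$ distinct. Such $b$ exist since for $n\ge3$ the hyperplane $\sum b_l=0$ is contained in none of the hyperplanes $b_la_{l'}=b_{l'}a_l$.) Then $t\mapsto\det(B_i+tB)=\det B_i\prod(1+t\mu_l)$, with $\mu_l$ the eigenvalues of $B_i^{-1}B$, has only simple roots.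

At a root $t_0\in(0,1)$, $A_0=B_i+t_0B$ has a one-dimensional kernel $\mathbb Rv$, $|v|=1$, and $v^TBv\ne0$, because the derivative of the determinant at $t_0$ is $v^TBv$ times the product of the nonzero eigenvalues of $A_0$. Put $\varsigma=\mathrm{sgn}\,v^TBv$ and
$$z_v(x)=(x\cdot v)^2-\frac{|x|^2-(x\cdot v)^2}{n-1}\in\mathcal H_2 .$$
For small $h>0$ and all small $\varepsilon>0$ replace the part of the segment from $A_0-hB$ to $A_0+hB$ by three pieces: the segment $[A_0-hB,\,A_0-\varepsilon\varsigma z_v]$, a *crossing* from $A_0-\varepsilon\varsigma z_v$ to $A_0+\varepsilon\varsigma z_v$ (constructed below), and the segment $[A_0+\varepsilon\varsigma z_v,\,A_0+hB]$. The two segments consist of nondegenerate matrices: for $M'=shB+(1-s)\varepsilon\varsigma z_v$, $0\le s\le1$, we have $\varsigma v^TM'v=sh|v^TBv|+(1-s)\varepsilon\ge c|M'|$ with $c>0$ independent of $h,\varepsilon,s$, so the small eigenvalue $\pm v^TM'v+O(|M'|^2)$ of $A_0\pm M'$ is nonzero when $h,\varepsilon$ are small.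

So we get a sequence of *moves* (segments of nondegenerate matrices of $\mathcal C$, that is, in $\mathscr R_{n,2}$) and *crossings*, each crossing preceded and followed by a move, all within $\mathcal C$, with distance to $C$, lengths of moves, and $\varepsilon$'s tending to $0$; starting far enough, all these are as small as we like. The combinatorics of the sequence and the $h$'s are fixed before the $\varepsilon$'s.

**Numbering.** Number the moves $j=1,2,\dots$, from $\pi_j$ to $\pi_j'$, $\Delta_j=\pi_j'-\pi_j$. If move $j$ is preceded by a crossing, let $\varepsilon_j$ be its parameter; otherwise $\varepsilon_j=0$. *Superblock* $j$ is move $j$ together with the crossing immediately preceding it, if any. The path starts with a move. Put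
$$\bar\kappa_j=K\,(|\Delta_j|+\varepsilon_j+2^{-j-j_0}),$$
with a constant $K=K(\mathcal C)$ chosen in Section 12; starting far enough and with $j_0$ large, $\bar\kappa_j\le1$. The numbers $\kappa_j\in[-\bar\kappa_j,\bar\kappa_j]$ are free parameters; they will cancel the drift. Let $\mathcal Q=\prod_j[-\bar\kappa_j,\bar\kappa_j]$.

**Move blocks** (length $T_j$, $\tau=\tau_*+\sigma T_j$, $\sigma\in[0,1]$). Here $\Phi=\varphi_{p(\tau)}+\kappa(\tau)$ with
$$p(\tau)=\pi_j+\omega(\sigma)\Delta_j,\qquad\kappa(\tau)=\kappa_jT_j^{-1}\beta(\sigma),$$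
$\omega$ smooth nondecreasing, $=0$ for $\sigma\le\frac13$ and $=1$ for $\sigma\ge\frac23$; $\beta\ge0$ smooth, supported in $[\frac13,\frac23]$, $\int\beta=1$.

**Why a crossing needs care.** Near the axis $\mathbb Rv$, the limit cone $A_0$ has critical zeros, so (9.4) says nothing there, while we will need $u^\pm/|F|$ under control at every boundary point. The remedy is to make $F$ *exactly harmonic* near the axis; then the maximum principle carries the control inward.

**Crossing blocks** ($d=2$; $\tilde\tau=\tau-\tau_c\in[-2L,2L]$, $L\ge4$). Let $G(\zeta)=\zeta^2g(\zeta)$, $g(\zeta)=\frac{1-\zeta^2}{1+\zeta^2}$, holomorphic off $\pm i$, and $\theta_1=\pi/8$. For $x\cdot v>0$, $\angle(x,v)\le\theta_1$ put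
$$\hat E(x)=\mathrm{Avg}_{\nu\in S^{n-1}\cap v^\perp}\,G(x\cdot v+i\,x\cdot\nu),$$
and extend it evenly to the opposite cone. The argument of $G$ lies in the sector $|\arg\zeta|\le\pi/8$. $\hat E$ is harmonic since $(v+i\nu)\cdot(v+i\nu)=0$, and real (replace $\nu$ by $-\nu$). Let $Y=z_v|_{S^{n-1}}$. With $\alpha=\theta\cdot v+i\,\theta\cdot\nu$ we have $|x|^{-2}\hat E(x)=\mathrm{Avg}\,\alpha^2g(|x|\alpha)$, and $\mathrm{Avg}\,\alpha^2=(\theta\cdot v)^2-\frac{1-(\theta\cdot v)^2}{n-1}=Y(\theta)$. Let $\chi$ be a smooth even cutoff on $S^{n-1}$, $\chi=1$ at angle $\le\theta_1/2$ from $\pm v$ and $0$ at angle $\ge\theta_1$, and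
$$\hat e(\tilde\tau,\theta)=\chi\,|x|^{-2}\hat E(x)\big|_{x=e^{-\tilde\tau}\theta}+(1-\chi)\,g(e^{-\tilde\tau})\,Y .$$
Since $g-1=O(\zeta^2)$ at $0$ and $g+1=O(\zeta^{-2})$ at $\infty$ in the sector, $\hat e\mp Y=O(e^{-2|\tilde\tau|})$ with all derivatives as $\tilde\tau\to\pm\infty$. Let $\hat e_L=\hat e$ for $|\tilde\tau|\le L$, $\hat e_L=\pm Y$ for $\pm\tilde\tau\ge L+1$, and $\hat e_L=\pm Y+\omega_L(\tilde\tau)(\hat e\mp Y)$ in between, with $\omega_L$ a smooth cutoff with bounds independent of $L$. Put
$$\Phi=\varphi_{A_0}+\varepsilon\varsigma\,\hat e_L .$$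
It runs from $\varphi_{A_0-\varepsilon\varsigma z_v}$ to $\varphi_{A_0+\varepsilon\varsigma z_v}$.

For $\tau\le0$ put $\Phi=\varphi_{\pi_1}$; then the blocks follow one another for $\tau\ge0$. Near all block ends $\Phi$ is constant in $\tau$, so $\Phi$ is smooth.

**Lemma 10.1 (crossing blocks).** (a) $\|\Phi-\varphi_{A_0}\|_{C^3}\le C\varepsilon$ and $\int\sup_\theta|e|\,d\tau\le C\varepsilon$ over the block, $C=C(n)$. (b) $F$ is harmonic on $\{|\tilde\tau|<L,\ \angle(x,\pm v)<\theta_1/2\}$. (c) For $\varepsilon\le\varepsilon(A_0)$ and $L\ge L(A_0,\varepsilon)$, $\nabla F\ne0$ on $\{F=0\}$ in the block.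

*Proof.* (a) The first bound is clear. As $(\Lambda_2+\Delta_S)\varphi_{A_0}=(\Lambda_2+\Delta_S)Y=0$, $e$ equals $\varepsilon\varsigma$ times $(\Lambda_2+\Delta_S)(\hat e_L\mp Y)+m\partial_\tau\hat e_L+\partial_\tau^2\hat e_L$, which is $O(e^{-2|\tilde\tau|})$.

(b) There $\chi=1$, so $F=x^TA_0x+\varepsilon\varsigma\,e^{-2\tau_c}\hat E(e^{\tau_c}x)$.

(c) A critical zero of $F$ is a common zero of $\Phi,\nabla_S\Phi,\Phi_\tau$. At angle $\ge\theta_1/2$ from $\pm v$ there is none, by closeness to $A_0$, whose critical zeros are $\mathbb Rv$. For $|\tilde\tau|\ge L$ there is none, by closeness $O(\varepsilon e^{-2L})$ to the nondegenerate $A_0\pm\varepsilon\varsigma z_v$, if $L$ is large. In the remaining part, by evenness near $v$, write $x=e^{-\tau_c}\rho(v+y')$, $y'\perp v$, $|y'|\le\tan(\theta_1/2)$. Since $A_0v=0$,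
$$F=e^{-2\tau_c}\rho^2\big[y'^TA_0y'+\varepsilon\varsigma\,k(\rho,y')\big],\qquad k=\mathrm{Avg}\,(1+iw)^2g(\rho(1+iw)),\quad w=y'\cdot\nu .$$
$k$ is even in $y'$. Its second derivatives in $y'$ are averages of $2g+4\zeta g'+\zeta^2g''$ at $\zeta=\rho(1+iw)$ times bounded factors, and $g,\zeta g',\zeta^2g''$ are bounded in the sector; so $|\nabla_{y'}k|\le C|y'|$ uniformly in $\rho$. At a critical zero $2A_0y'+\varepsilon\varsigma\nabla_{y'}k=0$. As $A_0$ is nondegenerate on $v^\perp$, for $\varepsilon$ small this forces $y'=0$. Then $F=0$ gives $k=g(\rho)=0$, so $\rho=1$; but there the $\rho$-derivative of $F$ is $e^{-2\tau_c}\varepsilon\varsigma g'(1)\ne0$, since $g'(\zeta)=-4\zeta/(1+\zeta^2)^2$ and $g'(1)=-1$. Contradiction. $\square$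

**$F$ is admissible.** If all $T_j$ are large (depending on $j$), the $\varepsilon$'s small and the $L$'s large as in (c), then $F=F_\kappa\in\mathfrak F$ for all $\kappa\in\mathcal Q$. In move blocks $\Phi$ is within $O(1/T_j)$ of $\varphi_{p(\tau)}$ on windows of length $2$; and $\nabla F\ne0$ on the zero set by closeness to the compact set $[\pi_j,\pi_j']\subset\mathscr R_{n,d}$. In crossing blocks use Lemma 10.1. Windows $[\tau-1,\tau+1]$ that meet two blocks lie in a region where $\Phi$ is constant in $\tau$.

## 11. Relative closeness of $u^\pm$ to $c^\pm|F|$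

Fix $e_j\downarrow0$, $e_1\le e_*$, where $e_*\le1$ is a constant chosen in Section 12.

**Proposition 11.1.** The $\varepsilon$'s, $T_j$ and $L$'s can be chosen so that for all $\kappa\in\mathcal Q$, both signs, and all $\tau$ in superblock $j$:
$$\big|u^\pm(x)-c^\pm(\tau)|F(x)|\big|\le e_j\,c^\pm(\tau)|F(x)|,\qquad x\in\Omega^\pm,\ |x|=e^{-\tau}. \tag{11.1}$$

This forces $c^\pm(\tau)>0$, as $u^\pm>0$ in $\Omega^\pm$.

*Proof.* **Move blocks.** We claim that there are $T_j^0,L_j$, depending only on $\pi_j,\pi_j',\bar\kappa_j,e_j,\mathcal C$, such that for every $F\in\mathfrak F$ having a move block with these data (and any $|\kappa_j|\le\bar\kappa_j$), (11.1) holds in this block if $T_j\ge T_j^0$ and $\Phi$ is constant in $\tau$ (equal to $\varphi_{\pi_j}$, resp. $\varphi_{\pi_j'}$) for length $\ge L_j$ before, resp. after the block. If not, there are $T^i,L^i\to\infty$, such $F^i\in\mathfrak F$, and $\tau^i$ in the block violating it for one fixed sign. Let $r_i=e^{-\tau^i}$. On the window of radius $\min(L^i,\sqrt{T^i})$ around $\tau^i$,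 $\Phi$ varies by $o(1)$ in $C^3$. So along a subsequence $r_i^{-d}F^i(r_i\cdot)\to p\in[\pi_j,\pi_j']\subset\mathscr R_{n,d}\cap\mathcal C$, in the sense required in Lemma 9.2. Since $p$ has no critical zeros off $0$, we may take $K=\{e^{-1}\le|x|\le e\}$, and (9.4) on $|x|=1$ contradicts the violation.

**Crossing blocks.** Let $A_0$ and $e'\in(0,\frac14]$ be given; we prove (11.1) with $4e'$ in place of $e_j$, and then take $e'=e_j/4$.

**Step 1: control away from the axis.** There are $\varepsilon_0,\ell_0$ such that if $\varepsilon\le\varepsilon_0$ and $\Phi$ is constant for length $\ge\ell_0$ before and after the block, then in the block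
$$|u^\pm-c^\pm(\tau)|F||\le e'c^\pm(\tau)|F|\ \text{ at angle}\ge\theta_1/4\text{ from }\pm v,\qquad|r^{-2}u^\pm-c^\pm(\tau)|\Phi||\le e'c^\pm(\tau)\ \text{ on }\Omega^\pm\cap\partial B_r ;$$
in particular $c^\pm>0$. This is the same argument by contradiction, with $\varepsilon_i\to0$, $\ell_i\to\infty$ and arbitrary $L_i$. By Lemma 10.1(a), $\Phi$ is within $O(\varepsilon_i)$ of $\varphi_{A_0}$ in the block and in the constant margins, so the rescalings tend to $p=A_0\in\mathcal C$. The first inequality follows from (9.4) with $K=\{e^{-1}\le|x|\le e,\ \angle(x,\pm v)\ge\theta_1/4\}$; the second from $u_i/c_i^\pm(0)\to p^\pm$.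

**Step 2: $c^\pm$ is almost constant in the block.** By (9.3) and Step 1, $|dJ^\pm/d\tau|\le Cc^\pm\sup_\theta|e|\le C'J^\pm\sup_\theta|e|$, as $N^\pm\ge c_0$. So by Lemma 10.1(a) $\int|d\log J^\pm/d\tau|\,d\tau\le C\varepsilon$ over the block; also $\log N^\pm$ varies by $O(\varepsilon)$. Hence $c^\pm(\tau)=c_0^\pm(1+O(\varepsilon))$ in the block for a constant $c_0^\pm>0$.

**Step 3: control in the outer parts of the block.** Fix $\varepsilon$. If $L$ and the constant margins are large enough (depending on $A_0,\varepsilon,e'$), then (11.1) holds with $e'$ in place of $e_j$ for $L\le|\tilde\tau|\le2L$. Again by contradiction: if $L_i\to\infty$ and $L_i\le\pm\tilde\tau_i\le2L_i$, then on the window of radius $L_i/2$ around $\tilde\tau_i$ (as far as it lies in the block; beyond it one uses the margins) $\Phi$ is $O(e^{-L_i})$-close to $\varphi_{A_0\pm\varepsilon\varsigma z_v}$. So the limit is $p=A_0\pm\varepsilon\varsigma z_v\in\mathscr R_{n,2}$, and (9.4) applies with $K=\{e^{-1}\le|x|\le e\}$.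

**Step 4: the maximum principle near the axis.** Let $W=\Omega^\pm\cap\{|\tilde\tau|<L,\ \angle(x,\pm v)<\theta_1/2\}$, a bounded open set. In $W$ both $u^\pm$ and $|F|$ are positive and harmonic (Lemma 10.1(b)); on $\partial W\cap\partial\Omega$ both vanish; on the rest of $\partial W$, Steps 1–3 give $|u^\pm-c_0^\pm|F||\le2e'c_0^\pm|F|$ for $\varepsilon$ small. By the maximum principle, applied to $u^\pm-(1+2e')c_0^\pm|F|$ and to $u^\pm-(1-2e')c_0^\pm|F|$, this holds in $W$. By Step 2 we may replace $c_0^\pm$ by $c^\pm(\tau)$: for $\varepsilon$ small, (11.1) holds in $W$ with constant $4e'$. Elsewhere in the block it holds by Steps 1 and 3.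

**Order of choices.** First the $\varepsilon$'s. Then all $\pi_j,\pi_j'$ are determined, and with them all thresholds and required margins, none of which depends on the lengths $T_j,L$. Finally choose all $T_j$ and $L$ large, with $T_j\to\infty$. The constant parts of a move block have length $T_j/3$ at each end, those of a crossing block length $L-1$, and $\Phi$ is constant for $\tau\le0$. So all margin conditions hold when neighboring blocks are long enough. $\square$

## 12. Cancelling the drift, and reading off $h$ and the tangent sets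

We now choose $\kappa$ so that $c^+/c^-$ is the same at the ends of all superblocks. Constants $C,k_1$ depend only on $\mathcal C,n,d$.

**Step 1: the effect of $\kappa_j$ over a move.** In a move block, since $(\Lambda_d+\Delta_S)\varphi_p=0$,
$$e=\Lambda_d\kappa+m(\varphi_{\dot p}+\dot\kappa)+\varphi_{\ddot p}+\ddot\kappa .$$
By (9.3), (11.1) and $J^\pm=mN^\pm c^\pm$,
$$\frac{d}{d\tau}\log\frac{J^+}{J^-}=\frac{\Lambda_d\kappa}{m}\Big[\frac{\int\Phi^+}{N^+}+\frac{\int\Phi^-}{N^-}\Big]+O\big(e_j|\kappa|+|\dot p|+|\ddot p|+|\dot\kappa|+|\ddot\kappa|\big). \tag{12.1}$$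
(The two contributions add because of the sign $\pm$ in (9.3).) The bracket is bounded below by a positive constant, by (8.1). Choose $e_*$ so small that the term $O(e_j|\kappa|)$ is at most half of the main term. The function $\kappa(\tau)$ has the sign of $\kappa_j$, and $\int|\kappa|=|\kappa_j|$, $\int(|\dot\kappa|+|\ddot\kappa|)\le C|\kappa_j|/T_j$, $\int(|\dot p|+|\ddot p|)\le C|\Delta_j|$. So for $T_j$ large the increment of $\log(J^+/J^-)$ over the move block is
$$\ge k_1\kappa_j-C|\Delta_j|\ \text{ if }\kappa_j\ge0,\qquad\le k_1\kappa_j+C|\Delta_j|\ \text{ if }\kappa_j\le0,\qquad k_1>0 .$$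

**Step 2: sign conditions on the increments of $\log(c^+/c^-)$.** Over a crossing block $\log(J^+/J^-)$ changes by $O(\varepsilon_j)$ (Step 2 of Section 11), and $\log(N^+/N^-)$ changes by $O(|\Delta_j|+\varepsilon_j)$ between the ends of superblock $j$. Let $g_j(\kappa)$ be the increment of $\log(c^+/c^-)$ over superblock $j$. Choosing $K$ large we get, *for all* $\kappa\in\mathcal Q$,
$$g_j(\kappa)>0\ \text{ if }\kappa_j=\bar\kappa_j,\qquad g_j(\kappa)<0\ \text{ if }\kappa_j=-\bar\kappa_j ;$$
the term $2^{-j-j_0}$ in $\bar\kappa_j$ makes the inequalities strict. Moreover, *inside* superblock $j$, $\log(c^+/c^-)$ varies by at most $C(|\Delta_j|+\varepsilon_j+\bar\kappa_j)\to0$.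

**Step 3: solving $g_j=0$ for all $j$.** Each $g_j$ depends on all of $\kappa$, since $u^\pm$ do; so we use a topological argument. $g_j$ is independent of the normalizations of $u^\pm$, and it is continuous on $\mathcal Q$ with the product topology: if $\kappa^{(i)}\to\kappa$, then $F_{\kappa^{(i)}}\to F_\kappa$ locally uniformly and in $C^2_{loc}(\mathbb R^n\setminus0)$, since only finitely many blocks meet a compact subset of $\mathbb R^n\setminus0$, and Lemma 9.2 gives convergence of $J^\pm,N^\pm$ at each fixed $\tau$. By the Poincaré–Miranda theorem, for each $N$ there is $\kappa^{(N)}\in\mathcal Q$ with $\kappa_j^{(N)}=0$ for $j>N$ and $g_1=\dots=g_N=0$. A limit point $\kappa\in\mathcal Q$ of $(\kappa^{(N)})$ satisfies $g_j(\kappa)=0$ for all $j$. Fix this $\kappa$, $F=F_\kappa$, $\Omega^\pm=\{\pm F>0\}$.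

**Step 4: harmonic measures and $h$.** $\Omega^\pm$ are complementary unbounded NTA domains (Lemma 8.1). $\partial\Omega\setminus\{0\}$ is $C^2$, so integrating by parts in $\int u^\pm\Delta\phi$ gives $d\omega^\pm=|\nabla u^\pm|d\sigma$ there, $\sigma$ being surface measure (poles at infinity), with $|\nabla u^\pm|$ continuous and positive (Hopf). Also $\omega^\pm(\{0\})=0$. Otherwise pick $Q_k\in\partial\Omega$, $Q_k\to0$, with disjoint balls $B(Q_k,|Q_k|/4)$; this is possible as $\Phi(\tau,\cdot)$ changes sign on every sphere. By doubling $\omega^\pm(B(Q_k,|Q_k|/4))\ge c\,\omega^\pm(B(Q_k,2|Q_k|))\ge c\,\omega^\pm(\{0\})>0$, contradicting local finiteness. So $\omega^+\ll\omega^-\ll\omega^+$, and $h=|\nabla u^-|/|\nabla u^+|$ is continuous and positive on $\partial\Omega\setminus\{0\}$.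

It remains to see that $h$ has a positive limit at $0$. Divide (11.1) by the distance to $\partial\Omega$ and approach a boundary point with $\tau$ in the interior of superblock $j$ along the normal; as $c^\pm$ is continuous in $\tau$, we get $|\nabla u^\pm|=(1+O(e_j))\,c^\pm(\tau)|\nabla F|$ there, and by continuity also at the ends of the superblock. So for large $j$
$$h=(1+O(e_j))\,\frac{c^-(\tau)}{c^+(\tau)} .$$
Since $g_j=0$ for all $j$, $c^-/c^+$ takes the same value $H_0\in(0,\infty)$ at all ends of superblocks, and inside superblock $j$ its logarithm varies by a quantity tending to $0$. So $h\to H_0$ at $0$; putting $h(0)=H_0$, $\log h\in C(\partial\Omega)$.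

**Step 5: every tangent set is $\Sigma_p$ with $p\in C$.** The variation of $\Phi$ over superblock $j$ is $O(|\Delta_j|+\varepsilon_j+\bar\kappa_j)\to0$, and since $T_j\to\infty$ a window of fixed length meets at most two superblocks once $\tau$ is large. So on such windows $\Phi$ is within $o(1)$ of $\varphi_p$ for a single $p$ on the path (a point of a move, or $A_0$), and the distance from $p$ to $C$ tends to $0$. As $|F|\le C|x|^d$ and $C$ is compact, for any $r_i\to0$ a subsequence satisfies $r_i^{-d}F(r_i\cdot)\to p\in C$ locally uniformly. By Lemma 3.2, $\partial\Omega/r_i=\{F(r_i\cdot)=0\}\to\Sigma_p$ along it. Limits of closed sets are unique, so every tangent set is such a $\Sigma_p$.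

**Step 6: every $\Sigma_p$, $p\in C$, occurs.** Let $p\in C$. It is a limit point of the $\hat p_i$ (case (i)), resp. of the $B_i$ (case (ii)), which are initial points $\pi_j$ of moves. At the corresponding $\tau$ we have $\Phi(\tau,\cdot)=\varphi_{\pi_j}$. Along a subsequence with $\pi_j\to p$, $r=e^{-\tau}$, a limit of $r^{-d}F(r\cdot)$ is, by Step 5, some $p'\in C$; comparing on the unit sphere, $\varphi_{p'}=\varphi_p$, so $p'=p$ and $\Sigma_p\in\mathrm{Tan}(\partial\Omega,0)$.

Hence $\mathrm{Tan}(\partial\Omega,0)=\{\Sigma_p:p\in C\}$. Together with Lemmas 3.4 and 7.1 this proves Theorem 2. $\blacksquare$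

**Proof of the Corollary.** For $n\ge4$, $d\ge3$ the statement is false by Theorem 1. For $n=3$, $\mathscr H_{3,d}=\mathscr R_{3,d}$ and Theorem 2(i) applies (vacuously if $\mathscr H_{3,d}$ is empty, for example for $d=2$). For $n\ge4$, $d=2$ apply Theorem 2(ii). $\blacksquare$
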